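# Closures of TF equivalence classes are simplicial cones

Throughout, $A$ is a finite dimensional algebra over a field, $\operatorname{mod}A$ is the category of finitely generated $A$-modules, and $S_1,\dots,S_n$ are the simple $A$-modules up to isomorphism, with projective covers $P_1,\dots,P_n$.

## 1. Linear forms on modules and the torsion pairs they define

**The space $V$.** The group $K_0(\operatorname{mod}A)$ is free with basis $[S_1],\dots,[S_n]$, and $K_0(\operatorname{proj}A)$ is free with basis $[P_1],\dots,[P_n]$. Put
$$V=K_0(\operatorname{proj}A)_{\mathbb R}=K_0(\operatorname{proj}A)\otimes_{\mathbb Z}\mathbb R\cong\mathbb R^n .$$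
The Euler form is $\langle P,M\rangle=\dim\operatorname{Hom}_A(P,M)$. Since $\langle P_i,S_j\rangle=\delta_{ij}\dim\operatorname{End}(S_i)$ and these numbers are nonzero, it identifies $V$ with $\operatorname{Hom}(K_0(\operatorname{mod}A),\mathbb R)$. So each $\theta\in V$ is a linear form and has a value $\theta(M)$ on every module $M$, additive on short exact sequences. Elements of $K_0(\operatorname{proj}A)$ take integer values. If $\operatorname{End}(S_i)$ is the base field for all $i$, then $K_0(\operatorname{proj}A)$ is exactly $\operatorname{Hom}(K_0(\operatorname{mod}A),\mathbb Z)$.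

**Example 1.** Let $A$ be the path algebra of the quiver $1\to2$ over a field. The indecomposable modules are $S_1$, $S_2$ and $P=P_1$, with a nonsplit exact sequence $0\to S_2\to P\to S_1\to0$; also $P_2=S_2$. We write $\theta=(x,y)$ with $x=\theta(S_1)$ and $y=\theta(S_2)$, so that $\theta(P)=x+y$. This is our running example, called "the algebra $1\to2$".

**Definition (torsion pair).** A torsion pair in $\operatorname{mod}A$ is a pair $(\mathcal T,\mathcal F)$ of full subcategories, closed under isomorphism, such that $\operatorname{Hom}(T,F)=0$ for $T\in\mathcal T$, $F\in\mathcal F$, and every module $M$ has an exact sequence $0\to M'\to M\to M''\to0$ with $M'\in\mathcal T$ and $M''\in\mathcal F$ (the canonical sequence).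

Each half determines the other: $\mathcal T=\{M:\operatorname{Hom}(M,\mathcal F)=0\}$ and $\mathcal F=\{M:\operatorname{Hom}(\mathcal T,M)=0\}$. For instance, if $\operatorname{Hom}(M,\mathcal F)=0$, then $M\to M''$ is zero, so $M=M'\in\mathcal T$. For the algebra $1\to2$, the pair $(\operatorname{add}\{S_1,P\},\operatorname{add}\{S_2\})$ is a torsion pair: $S_1$ and $P$ have top $S_1$, so they admit no nonzero map to $S_2$, and every module is a direct sum of copies of $S_1,P,S_2$.

**Definition (the four subcategories).** For $\theta\in V$ let
$$\overline{\mathcal T}_\theta=\{M:\theta(N)\ge0\text{ for every factor module }N\text{ of }M\},\qquad \mathcal F_\theta=\{M:\theta(L)<0\text{ for every nonzero submodule }L\text{ of }M\},$$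
$$\mathcal T_\theta=\{M:\theta(N)>0\text{ for every nonzero factor module }N\text{ of }M\},\qquad \overline{\mathcal F}_\theta=\{M:\theta(L)\le0\text{ for every submodule }L\text{ of }M\}.$$
We also put $\mathcal W_\theta=\overline{\mathcal T}_\theta\cap\overline{\mathcal F}_\theta$.

Directly from the definitions, $\mathcal T_\theta\subset\overline{\mathcal T}_\theta$ and $\mathcal F_\theta\subset\overline{\mathcal F}_\theta$; the classes $\mathcal T_\theta,\overline{\mathcal T}_\theta$ are closed under factor modules, and $\mathcal F_\theta,\overline{\mathcal F}_\theta$ are closed under submodules. If $M\in\mathcal W_\theta$, then $\theta(M)\ge0$ and $\theta(M)\le0$, so $\theta(M)=0$.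

**Lemma 1.** $(\overline{\mathcal T}_\theta,\mathcal F_\theta)$ and $(\mathcal T_\theta,\overline{\mathcal F}_\theta)$ are torsion pairs.

*Proof.* We treat the first pair. Hom-vanishing: the image of a map from $\overline{\mathcal T}_\theta$ to $\mathcal F_\theta$ lies in both classes, so if it were nonzero its $\theta$-value would be both $\ge0$ and $<0$.

The class $\overline{\mathcal T}_\theta$ is closed under extensions: if $N$ is a factor of $M$ and $M'\subset M$ with $M',M/M'\in\overline{\mathcal T}_\theta$, then the image $N'$ of $M'$ in $N$ is a factor of $M'$, and $N/N'$ is a factor of $M/M'$, so $\theta(N)=\theta(N')+\theta(N/N')\ge0$. Hence if $U,U'\subset M$ are in $\overline{\mathcal T}_\theta$, so is $U+U'$, an extension of $U'/(U\cap U')$ by $U$. So $M$ has a largest submodule $M'\in\overline{\mathcal T}_\theta$, and $M''=M/M'$ has no nonzero submodule in $\overline{\mathcal T}_\theta$, because its preimage in $M$ would be a larger submodule in $\overline{\mathcal T}_\theta$.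

We claim $M''\in\mathcal F_\theta$. If not, choose a nonzero submodule $L\subset M''$ with $\theta(L)\ge0$ of minimal length. For $0\ne K\subsetneq L$ we have $\theta(K)<0$ by minimality, so $\theta(L/K)>0$; and $\theta(L/0)\ge0$, $\theta(L/L)=0$. So $L\in\overline{\mathcal T}_\theta$, a contradiction.

The second pair is the same with the inequalities exchanged: $\mathcal T_\theta$ is closed under factors and extensions, and a nonzero submodule $L\subset M''$ of minimal length with $\theta(L)>0$ has $\theta(K)\le0$ for all $K\subsetneq L$, hence $\theta(L/K)>0$, so $L\in\mathcal T_\theta$. $\square$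

**Definition (TF equivalence).** Elements $\theta,\theta'\in V$ are TF equivalent if $(\overline{\mathcal T}_\theta,\mathcal F_\theta)=(\overline{\mathcal T}_{\theta'},\mathcal F_{\theta'})$ and $(\mathcal T_\theta,\overline{\mathcal F}_\theta)=(\mathcal T_{\theta'},\overline{\mathcal F}_{\theta'})$. The equivalence classes are called TF classes; $E(\theta)$ denotes the class of $\theta$.

The class of $0$ is always $\{0\}$: we have $\overline{\mathcal T}_0=\overline{\mathcal F}_0=\operatorname{mod}A$, and if $\overline{\mathcal T}_\eta=\overline{\mathcal F}_\eta=\operatorname{mod}A$, then $\eta(M)=0$ for every $M$. For $A$ equal to the base field, $V=\mathbb R$ and the TF classes are $\{x>0\}$, $\{0\}$, $\{x<0\}$.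

**Example 2 (the algebra $1\to2$).** The factors of $P$ are $P,S_1,0$ and its submodules are $P,S_2,0$. So $P\in\overline{\mathcal T}_\theta$ if and only if $x\ge0$ and $x+y\ge0$, while $P\in\overline{\mathcal F}_\theta$ if and only if $y\le0$ and $x+y\le0$; for $\mathcal T_\theta$ and $\mathcal F_\theta$ the inequalities are strict. The simple modules $S_1,S_2$ are tested by the signs of $x$ and $y$. Thus the four subcategories are constant on the pieces into which $\mathbb R^2$ is cut by the five rays through
$$(1,0),\quad(0,1),\quad(-1,0),\quad(0,-1),\quad(1,-1).$$
The line $x+y=0$ matters only where $x\ge0\ge y$: for $x<0<y$ the module $P$ lies in none of the four subcategories, whatever the sign of $x+y$. There are eleven TF classes: the origin, the five open rays, and the five open sectors between neighboring rays. Two cases we shall reuse: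

* $\theta=(1,-1)$: $\overline{\mathcal T}_\theta=\operatorname{add}\{S_1,P\}$, $\mathcal F_\theta=\operatorname{add}\{S_2\}$, $\mathcal T_\theta=\operatorname{add}\{S_1\}$, $\overline{\mathcal F}_\theta=\operatorname{add}\{S_2,P\}$, $\mathcal W_\theta=\operatorname{add}\{P\}$.
* $\theta=(-1,1)$: $\overline{\mathcal T}_\theta=\mathcal T_\theta=\operatorname{add}\{S_2\}$, $\mathcal F_\theta=\overline{\mathcal F}_\theta=\operatorname{add}\{S_1\}$, $\mathcal W_\theta=0$.

## 2. Cones, faces and extremal rays

A polyhedral cone is a set $\operatorname{cone}(v_1,\dots,v_m)=\{\sum a_iv_i:a_i\ge0\}$ for finitely many vectors $v_i$. It is simplicial if the generators can be chosen linearly independent. The orthant $\mathbb R^3_{\ge0}$ is simplicial. The cone over a square in $\mathbb R^3$ is polyhedral but not simplicial, having four extremal rays in dimension three. The round cone $\{z\ge\sqrt{x^2+y^2}\}$ is closed but not polyhedral.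

A convex cone $C$ is pointed if $C\cap(-C)=\{0\}$. A face of $C$ is a convex subcone $F\subset C$, containing $0$, such that $x,y\in C$ and $x+y\in F$ imply $x,y\in F$. A nonzero $e\in C$ spans an extremal ray if $\mathbb R_{\ge0}e$ is a face: whenever $z\in C$ and $ae-z\in C$ with $a\geq 0$, then $z\in\mathbb R_{\ge0}e$. For linearly independent $e_1,\dots,e_r$, the faces of $\operatorname{cone}(e_1,\dots,e_r)$ are the cones on subsets of the generators, the $e_i$ span the extremal rays, and the relative interior is $\{\sum c_ie_i:\text{all }c_i>0\}$.

We recall one textbook fact: *a closed pointed convex cone in a finite dimensional real vector space is generated by its extremal rays* (see Rockafellar, *Convex Analysis*, Thm. 18.5). For example, the round cone is generated by its infinitely many boundary rays.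

## 3. Are the closures simplicial?

In Example 2 the closure of each TF class is $\{0\}$, a ray, or a sector generated by two independent vectors, and each class is open in its closure. Does this hold in general?

**Question.** Let $E$ be a TF class of a finite dimensional algebra $A$. (a) Is the closure $\overline E$ a polyhedral cone? Is it simplicial? (b) Is $E$ open in $\overline E$?

The question is taken from Sota Asai and Osamu Iyama, "$M$-TF equivalences on the real Grothendieck groups", arXiv:2404.13232 (2024). Affirmative answers are known if $E$ is contained in the $g$-fan of $A$, that is, in the union of the cones spanned by the $g$-vectors of the indecomposable summands of basic 2-term silting complexes; or if $E$ contains an element of $K_0(\operatorname{proj}A)$ and $A$ is hereditary or E-tame. Here E-tame means $\mathsf E(\theta,\theta)=0$ for all $\theta\in K_0(\operatorname{proj}A)$, where $\mathsf E(\theta,\theta')$ is the minimum of $\dim\operatorname{Hom}_{K^b(\operatorname{proj}A)}(P,P'[1])$ over 2-term complexes $P,P'$ with $[P^0]-[P^{-1}]=\theta$ and $[P'^0]-[P'^{-1}]=\theta'$. For instance, the base field is E-tame: each integer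 is the class of a complex $P$ concentrated in a single degree, and such a $P$ has $\operatorname{Hom}(P,P[1])=0$. We use none of these cases.

The answer to both questions is yes, for every $A$ and every $E$. The precise results are as follows.

**Theorem A.** For every TF class $E$, the closure $\overline E$ is a simplicial cone, say with linearly independent generators $e_1,\dots,e_r$. There is an upward closed family $\mathcal S$ of subsets of $\{1,\dots,r\}$ with
$$E=\Big\{\sum c_ie_i:c_i\ge0,\ \{i:c_i>0\}\in\mathcal S\Big\}.$$
In particular $E$ is open in $\overline E$.

**Theorem B.** Suppose $E$ contains an element $\theta$ of $K_0(\operatorname{proj}A)$. Let $L\subset K_0(\operatorname{mod}A)$ be the subgroup generated by the classes $[M]$, $M\in\mathcal W_\theta$. Then: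

1. $K_0(\operatorname{mod}A)/L$ is free, of rank $r:=n-\operatorname{rank}L$.
2. There are $e_1,\dots,e_r$ forming a $\mathbb Z$-basis of $\operatorname{Hom}(K_0(\operatorname{mod}A)/L,\mathbb Z)$ with
$$E=\Big\{\sum c_ie_i:c_i>0\Big\},\qquad\overline E=\Big\{\sum c_ie_i:c_i\ge0\Big\}.$$

In particular $E$ is an open subset of $\{\eta\in V:\eta(\mathcal W_\theta)=0\}$. If all simple modules have endomorphism ring equal to the base field, then $e_1,\dots,e_r$ is part of a $\mathbb Z$-basis of $K_0(\operatorname{proj}A)$.

**Theorem C.**

1. If $\eta\in\overline{E(\theta)}$, then $\overline{E(\eta)}$ is a face of $\overline{E(\theta)}$.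
2. For any TF classes $E_1,E_2$, the set $\overline{E_1}\cap\overline{E_2}$ is a common face of both, and is itself the closure of a TF class.
3. If $E$ contains an element of $K_0(\operatorname{proj}A)$, then for every face $G$ of $\overline E$ the relative interior of $G$ is a TF class.

## 4. The inequalities that cut out a class and its closure

**Step 1: turn equality of torsion pairs into linear inequalities.** Fix a TF class $E$ and $\theta\in E$.

**Lemma 2.** $E$ is the set of all $\eta\in V$ such that

* (i) $\eta\ge0$ on $\overline{\mathcal T}_\theta$ and $\eta\le0$ on $\overline{\mathcal F}_\theta$;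
* (ii) $\eta(M)>0$ for all $0\ne M\in\mathcal T_\theta$ and $\eta(M)<0$ for all $0\ne M\in\mathcal F_\theta$.

Moreover $\overline E=C:=\{\eta\in V:\text{(i) holds}\}$.

*Proof.* If $\eta\in E$, the four subcategories of $\eta$ and $\theta$ agree. A module is a factor and a submodule of itself, so (i) and (ii) hold.

Conversely let $\eta$ satisfy (i) and (ii). If $M\in\overline{\mathcal T}_\theta$, all factors $N$ of $M$ lie in $\overline{\mathcal T}_\theta$, so $\eta(N)\ge0$ and $M\in\overline{\mathcal T}_\eta$. In the same way, using closure under factors or submodules,
$$\overline{\mathcal T}_\theta\subset\overline{\mathcal T}_\eta,\qquad\mathcal F_\theta\subset\mathcal F_\eta,\qquad\mathcal T_\theta\subset\mathcal T_\eta,\qquad\overline{\mathcal F}_\theta\subset\overline{\mathcal F}_\eta .$$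
Each half of a torsion pair is the Hom-orthogonal of the other, so enlarging one half shrinks the other. From $\mathcal F_\theta\subset\mathcal F_\eta$ we get $\overline{\mathcal T}_\eta\subset\overline{\mathcal T}_\theta$, and from $\overline{\mathcal T}_\theta\subset\overline{\mathcal T}_\eta$ we get $\mathcal F_\eta\subset\mathcal F_\theta$; likewise for the second pair. All four inclusions are equalities, so $\eta\in E$.

For the closure: $C$ is closed and contains $E$, so $\overline E\subset C$. If $\eta\in C$ and $\varepsilon>0$, then $\eta+\varepsilon\theta$ satisfies (i), since both summands do. It satisfies (ii), since for $0\ne M\in\mathcal T_\theta\subset\overline{\mathcal T}_\theta$ we have $\eta(M)\ge0$ and $\varepsilon\theta(M)>0$, and similarly on $\mathcal F_\theta\subset\overline{\mathcal F}_\theta$. So $\eta+\varepsilon\theta\in E$; let $\varepsilon\to0$. $\square$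

Conditions (i) and (ii) are preserved by sums and positive multiples, so $E$ is closed under addition and positive scalars; in particular it is convex. Also $\overline E$ is pointed: if $\pm\eta\in\overline E$, then $\eta$ vanishes on $\overline{\mathcal T}_\theta$ and on $\mathcal F_\theta\subset\overline{\mathcal F}_\theta$, hence on every module by the canonical sequence.

**The case $n\le2$ by hand.** A closed pointed convex cone in $\mathbb R^2$ is $\{0\}$, a ray, or generated by two independent vectors. So (a) holds for $n\le2$. For (b): a convex set contains the relative interior of its closure, and $0\in E$ only if $E=E(0)=\{0\}$. If $\overline E=\{0\}$, then $E=\{0\}$. If $\overline E$ is a ray, $E$ is that ray without $0$. If $\overline E=\operatorname{cone}(v,w)$ with $v,w$ independent, then $E$ is the open sector together with none, one or both of the open boundary rays, so $\overline E\setminus E$ is $\{0\}$ or a union of one or two closed boundary rays; it is closed, and $E$ is open in $\overline E$.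

**From $n=3$ on, convexity is not enough.** The cone $C$ is cut out by possibly infinitely many half-spaces, and so is the round cone. Nor does (b) follow formally from (a): for independent $e_1,e_2,e_3$, the union of the interior of $\operatorname{cone}(e_1,e_2,e_3)$ and $\{c_1e_1+c_2e_2:c_1\ge c_2>0\}$ is closed under addition and positive scalars, but is not open in its closure, because $e_1+(1+\delta)e_2$ lies in the closure and not in the set for every $\delta>0$. We have to use where the inequalities come from.

**Step 2: replace $\overline{\mathcal F}_\theta$ by $\mathcal F_\theta$.** The inequalities in (i) involve $\overline{\mathcal T}_\theta$ and $\overline{\mathcal F}_\theta$, which belong to different torsion pairs. To work with a single pair, let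
$$D:=\{\eta\in V:\eta\ge0\text{ on }\overline{\mathcal T}_\theta,\ \eta\le0\text{ on }\mathcal F_\theta\}.$$

**Lemma 3.** $\overline E=\{\eta\in D:\eta(M)=0\text{ for all }M\in\mathcal W_\theta\}$.

*Proof.* If $\eta\in\overline E=C$, then $\eta\in D$ because $\mathcal F_\theta\subset\overline{\mathcal F}_\theta$, and on $\mathcal W_\theta$ we have both $\eta\ge0$ and $\eta\le0$. Conversely, let $\eta\in D$ vanish on $\mathcal W_\theta$, and let $M\in\overline{\mathcal F}_\theta$. Take the canonical sequence $0\to M'\to M\to M''\to0$ with $M'\in\overline{\mathcal T}_\theta$, $M''\in\mathcal F_\theta$. As a submodule of $M$, $M'$ lies in $\overline{\mathcal F}_\theta$, so $M'\in\mathcal W_\theta$ and $\eta(M)=\eta(M'')\le0$. So (i) holds and $\eta\in\overline E$. $\square$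

**Example 3.** For the algebra $1\to2$ and $\theta=(1,-1)$, $D$ is given by $x\ge0$, $x+y\ge0$, $y\le0$, so $D=\operatorname{cone}((1,0),(1,-1))$. Imposing $\eta(P)=x+y=0$ leaves the ray through $(1,-1)$, which is $\overline E$.

## 5. The tilted heart turns $D$ into a cone of non-negative additive functions

**Step 3: make all signs equal.** An element of $D$ is $\ge0$ on $\overline{\mathcal T}_\theta$ and $\le0$ on $\mathcal F_\theta$. Shifting a module by $[1]$ in $D^b(\operatorname{mod}A)$ changes the sign of its class. So we look for an abelian category built from $\overline{\mathcal T}_\theta$ and $\mathcal F_\theta[1]$.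

**Recall (heart of a bounded t-structure).** A bounded t-structure on $D^b(\operatorname{mod}A)$ has a heart $\mathcal H$, a full subcategory with the following properties. It is abelian, and its short exact sequences are the triangles of $D^b(\operatorname{mod}A)$ with all three terms in $\mathcal H$. There are cohomology functors $H^i_{\mathcal H}\colon D^b(\operatorname{mod}A)\to\mathcal H$ sending triangles to long exact sequences, with $H^i_{\mathcal H}(Y[1])=H^{i+1}_{\mathcal H}(Y)$, with only finitely many nonzero $H^i_{\mathcal H}(Y)$ for each $Y$, and with $H^0_{\mathcal H}(X)=X$, $H^i_{\mathcal H}(X)=0$ for $i\ne0$ when $X\in\mathcal H$. The standard example is $\mathcal H=\operatorname{mod}A$ with the usual cohomology $H^i$.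

Let $\mathcal H\subset D^b(\operatorname{mod}A)$ consist of the complexes $X$ with
$$H^0(X)\in\overline{\mathcal T}_\theta,\qquad H^{-1}(X)\in\mathcal F_\theta,\qquad H^i(X)=0\text{ for }i\ne0,-1 .$$
By Happel–Reiten–Smalø (*Tilting in abelian categories and quasitilted algebras*, Mem. AMS 575, Prop. I.2.1), since $(\overline{\mathcal T}_\theta,\mathcal F_\theta)$ is a torsion pair, $\mathcal H$ is the heart of a bounded t-structure.

**Example 4 (the algebra $1\to2$).** For $\theta=(-1,1)$, the objects of $\mathcal H$ are built from $S_2$ and $S_1[1]$, and $P$ is not in $\mathcal H$. Extensions vanish: for $X,Y\in\mathcal H$, extensions of $X$ by $Y$ are classified by $\operatorname{Hom}(X,Y[1])$; here $\operatorname{Hom}(S_1[1],S_2[1])=0$, $\operatorname{Hom}(S_2,S_1[2])=\operatorname{Ext}^2(S_2,S_1)=0$, and the simple modules have no self-extensions. So $\mathcal H$ is semisimple with simple objects $S_2$ and $S_1[1]$.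

For $\theta=(1,-1)$, $\mathcal H$ contains $S_1$, $P$ and $S_2[1]$, and rotating $S_2\to P\to S_1\to S_2[1]$ gives a short exact sequence $0\to P\to S_1\to S_2[1]\to0$ in $\mathcal H$. The simple module $S_1$ is not simple in $\mathcal H$, and $P$ has become one of its subobjects.

For $X\in\mathcal H$ put $[X]=[H^0(X)]-[H^{-1}(X)]\in K_0(\operatorname{mod}A)$. For a short exact sequence $0\to X\to Y\to Z\to0$ in $\mathcal H$ the long exact sequence
$$0\to H^{-1}X\to H^{-1}Y\to H^{-1}Z\to H^0X\to H^0Y\to H^0Z\to0$$
gives $[Y]=[X]+[Z]$. For $\eta\in V$ put $\eta(X)=\eta([X])=\eta(H^0X)-\eta(H^{-1}X)$.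

**Step 4: every additive function on $\mathcal H$ comes from $V$.** This is what will let us construct elements of $V$ by constructing functions on $\mathcal H$. A function $\nu\colon\mathcal H\to\mathbb R$ is called additive if $\nu(Y)=\nu(X)+\nu(Z)$ for all short exact sequences as above.

**Lemma 4.** $X\mapsto[X]$ induces an isomorphism $K_0(\mathcal H)\cong K_0(\operatorname{mod}A)$. Hence every additive function $\nu\colon\mathcal H\to\mathbb R$ is $X\mapsto\eta(X)$ for a unique $\eta\in V$.

*Proof.* For $Y\in D^b(\operatorname{mod}A)$ put $u(Y)=\sum_i(-1)^i[H^i_{\mathcal H}(Y)]\in K_0(\mathcal H)$. By the long exact sequences $u$ is additive on triangles, and $u(Y[1])=-u(Y)$. Short exact sequences of modules give triangles, so $u$ induces a homomorphism $u\colon K_0(\operatorname{mod}A)\to K_0(\mathcal H)$. We check that it is inverse to $X\mapsto[X]$.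

For $X\in\mathcal H$, the triangle $H^{-1}(X)[1]\to X\to H^0(X)\to H^{-1}(X)[2]$ gives
$$[X]_{K_0(\mathcal H)}=u(X)=u(H^0X)-u(H^{-1}X)=u([X]).$$
For a module $M$ with canonical sequence $0\to M'\to M\to M''\to0$, $M'\in\overline{\mathcal T}_\theta$, $M''\in\mathcal F_\theta$, the objects $M'$ and $M''[1]$ lie in $\mathcal H$, so $u(M)=u(M')+u(M'')=[M']-[M''[1]]$ in $K_0(\mathcal H)$. This is mapped back to $[M']+[M'']=[M]$.

Additive functions on $\mathcal H$ are the elements of $\operatorname{Hom}(K_0(\mathcal H),\mathbb R)\cong\operatorname{Hom}(K_0(\operatorname{mod}A),\mathbb R)=V$. $\square$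

Now let $\eta\in V$. If $\eta\in D$ and $X\in\mathcal H$, then $\eta(H^0X)\ge0$ and $\eta(H^{-1}X)\le0$, so $\eta(X)\ge0$. Conversely $\overline{\mathcal T}_\theta\subset\mathcal H$ and $\mathcal F_\theta[1]\subset\mathcal H$. Hence
$$D=\{\eta\in V:\eta(X)\ge0\text{ for all }X\in\mathcal H\}.\tag{1}$$
So $D$ is the cone of all additive functions $\mathcal H\to\mathbb R_{\ge0}$. It is a closed convex cone. It is pointed, for if $\pm\eta\in D$, then $\eta$ vanishes on $\overline{\mathcal T}_\theta$ and $\mathcal F_\theta$, hence on every module.

**Step 5: identify the objects on which an element of $E$ vanishes.**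

**Lemma 5.** If $\eta\in E$, $X\in\mathcal H$ and $\eta(X)=0$, then $X\in\mathcal W_\theta$, that is, $X$ is isomorphic to a module in $\mathcal W_\theta$ placed in degree $0$.

*Proof.* The torsion pairs of $\eta$ and $\theta$ agree, so $H^0X\in\overline{\mathcal T}_\eta$ and $H^{-1}X\in\mathcal F_\eta$. Thus $\eta(H^0X)\ge0$ and $-\eta(H^{-1}X)\ge0$, and their sum $\eta(X)$ is $0$, so both vanish. A nonzero module in $\mathcal F_\eta$ has negative value, so $H^{-1}X=0$ and $X\cong M:=H^0X$. For a submodule $L'\subset M$ we have $\eta(L')=\eta(M)-\eta(M/L')=-\eta(M/L')\le0$, because $M\in\overline{\mathcal T}_\eta$. So $M\in\overline{\mathcal F}_\eta\cap\overline{\mathcal T}_\eta=\mathcal W_\eta=\mathcal W_\theta$. $\square$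

## 6. Integral $\theta$: counting simple objects

By (1) we must describe the non-negative additive functions on $\mathcal H$. If every object of an abelian category has finite length, this is easy: by Jordan–Hölder, $K_0$ is free on the simple objects, and an additive function is non-negative exactly when it is non-negative on them. That is a simplicial cone at once, if there are finitely many simples. A sensible first approach is therefore to prove finite length. For integral $\theta$ this works, after discarding the objects of $\theta$-value zero, and proves Theorem B.

**Recall (Serre quotients).** A Serre subcategory $\mathcal N$ of an abelian category $\mathcal H$ is a full subcategory containing $0$ such that, for each short exact sequence, the middle term lies in $\mathcal N$ if and only if both outer terms do. There is an abelian quotient $\mathcal H/\mathcal N$ with the same objects, and an exact functor $\mathcal H\to\mathcal H/\mathcal N$ under which exactly the objects of $\mathcal N$ become zero. Heller's localization theorem (Weibel, *The K-book*, Thm. II.6.4) says that $K_0(\mathcal H/\mathcal N)\cong K_0(\mathcal H)/\operatorname{im}K_0(\mathcal N)$.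 For example, for $\mathcal H=\operatorname{mod}(k\times k)$ and $\mathcal N=\operatorname{add}\{S_1\}$, the quotient is the category of finite dimensional $k$-vector spaces, and $\mathbb Z^2/\mathbb Z[S_1]\cong\mathbb Z$.

**Proof of Theorem B.** Let $\theta\in E\cap K_0(\operatorname{proj}A)$ and form $\mathcal H$ from this $\theta$.

**Step B1: remove the objects of value zero.** Put $\mathcal N=\{X\in\mathcal H:\theta(X)=0\}$. By (1) and $\theta\in D$, $\theta$ is additive and $\ge0$ on $\mathcal H$, so $\mathcal N$ is a Serre subcategory. Lemma 5 with $\eta=\theta$ gives $\mathcal N\subset\mathcal W_\theta$, and $\theta$ vanishes on $\mathcal W_\theta$, so $\mathcal N=\mathcal W_\theta$. By Lemma 4 and the localization theorem,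
$$K_0(\mathcal H/\mathcal N)\cong K_0(\mathcal H)/\operatorname{im}K_0(\mathcal N)\cong K_0(\operatorname{mod}A)/L.\tag{2}$$

**Step B2: $\mathcal H/\mathcal N$ is a length category.** Since $\theta$ kills $\mathcal N$, by (2) it induces an additive function on $\mathcal H/\mathcal N$, with the same values on objects. These values are integers because $\theta\in K_0(\operatorname{proj}A)$. They are positive on nonzero objects, since an object nonzero in $\mathcal H/\mathcal N$ is not in $\mathcal N$. For a chain $0=X_0\subsetneq\dots\subsetneq X_m=X$ in $\mathcal H/\mathcal N$ we get $\theta(X)=\sum_k\theta(X_k/X_{k-1})\ge m$. So chains have length at most $\theta(X)$.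

**Step B3: the basis.** By Jordan–Hölder, $K_0(\mathcal H/\mathcal N)$ is free on the classes of the simple objects. By (2) it is finitely generated, so there are finitely many simples. Write them $T_1,\dots,T_r$. Thus $K_0(\operatorname{mod}A)/L$ is free of rank $r=n-\operatorname{rank}L$, which is part 1. Let $e_i$ be the functional "multiplicity of $T_i$". The $e_i$ are the basis of $\operatorname{Hom}(K_0(\operatorname{mod}A)/L,\mathbb Z)$ dual to the $[T_i]$, and we regard them as elements of $V$.

**Step B4: the closure.** By Lemma 3 and (1), $\overline E$ consists of the $\eta\in V$ that vanish on $\mathcal W_\theta=\mathcal N$ and are $\ge0$ on $\mathcal H$. By (2) these are the real functionals on $K_0(\mathcal H/\mathcal N)$ that are $\ge0$ on objects, equivalently $\ge0$ on each $T_i$. As $\eta=\sum\eta(T_i)e_i$, we get $\overline E=\{\sum c_ie_i:c_i\ge0\}$.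

**Step B5: the class itself.** Let $\eta=\sum c_ie_i\in\overline E$.

Suppose all $c_i>0$. Then $\eta(X)>0$ for every $X\in\mathcal H\setminus\mathcal N$, since such an $X$ has some simple constituent in $\mathcal H/\mathcal N$. For $0\ne M\in\mathcal T_\theta$ we have $\theta(M)>0$, so $M\notin\mathcal N$ and $\eta(M)>0$. For $0\ne M\in\mathcal F_\theta$ we have $\theta(M[1])=-\theta(M)>0$, so $M[1]\notin\mathcal N$ and $\eta(M)=-\eta(M[1])<0$. So (ii) holds, and (i) holds because $\eta\in\overline E$. By Lemma 2, $\eta\in E$.

Suppose some $c_i=0$. Let $X\in\mathcal H$ be an object representing $T_i$. Then $\eta(X)=c_i=0$ and $X\notin\mathcal N=\mathcal W_\theta$. By Lemma 5, $\eta\notin E$.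

Hence $E=\{\sum c_ie_i:c_i>0\}$. The $e_i$ span $\operatorname{Hom}(K_0(\operatorname{mod}A)/L,\mathbb R)=\{\eta\in V:\eta(\mathcal W_\theta)=0\}$, and $E$ is an open orthant there.

**Step B6: integrality.** If every $\operatorname{End}(S_j)$ is the base field, then $K_0(\operatorname{proj}A)=\operatorname{Hom}(K_0(\operatorname{mod}A),\mathbb Z)$. The surjection $K_0(\operatorname{mod}A)\to K_0(\operatorname{mod}A)/L\cong\mathbb Z^r$ splits, so its dual is a split injection, and it carries the basis $e_1,\dots,e_r$ to part of a $\mathbb Z$-basis of $K_0(\operatorname{proj}A)$. $\blacksquare$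

**Example 5.** For the algebra $1\to2$ and $\theta=(1,-1)$, $\mathcal N=\operatorname{add}\{P\}$ and $L=\mathbb Z([S_1]+[S_2])$. By the sequence $0\to P\to S_1\to S_2[1]\to0$, the objects $S_1$ and $S_2[1]$ become isomorphic in $\mathcal H/\mathcal N$. They have $\theta$-value $1$, so they give the single simple object $T_1$. The functional $e_1$ has $e_1(S_1)=1$ and $e_1(S_2)=-1$, so $e_1=(1,-1)$ and $E=\mathbb R_{>0}(1,-1)$, as found by hand.

## 7. An irrational ray where finite length fails

Step B2 uses that positive integers are at least $1$. For $\theta$ with no integral point in its class we only know that $\theta$ takes positive real values, and these may be arbitrarily small. This really happens.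

**Example 6.** Let $k$ be algebraically closed and let $A$ be the path algebra of the quiver with two vertices and three arrows from $1$ to $2$. A module of dimension vector $(a,b)$ is given by three linear maps $k^a\to k^b$. We write $\theta=(\theta(S_1),\theta(S_2))$. Here $K_0(\operatorname{proj}A)=\mathbb Z^2$.

*Claim 1. If $a,b$ are positive integers with $a^2+b^2\le3ab$, then $\theta'=(b,-a)$ has $\mathcal W_{\theta'}\ne0$.* A submodule of dimension vector $(a',b')$ consists of subspaces $U\subset k^a$, $W\subset k^b$ of dimensions $a',b'$ with $U$ mapped into $W$ by all three maps; for fixed $(U,W)$ this is a linear condition of codimension $3a'(b-b')$ in the $3ab$-dimensional space of all modules. Letting $(U,W)$ vary over a product of Grassmannians, the modules having such a submodule form a closed set (Grassmannians are projective) of codimension at least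
$$c=3a'(b-b')-a'(a-a')-b'(b-b').$$
We have $\theta'(a',b')=ba'-ab'>0$ exactly when $s>t$, where $s=a'/a$ and $t=b'/b$. In that case $0\le t<s\le1$, so $s(1-t)>0$, $s(1-s)<s(1-t)$ and $t(1-t)<s(1-t)$, and therefore
$$c=3ab\,s(1-t)-a^2s(1-s)-b^2t(1-t)>(3ab-a^2-b^2)\,s(1-t)\ge0 .$$
So for each of the finitely many $(a',b')$ with $\theta'(a',b')>0$, the modules with such a submodule form a proper closed subset of an affine space. Some $M$ lies outside all of them. Then $\theta'(L')\le0$ for all submodules $L'$ of $M$, and $\theta'(M)=0$, so $\theta'(M/L')=-\theta'(L')\ge0$. Hence $0\ne M\in\mathcal W_{\theta'}$.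

*Claim 2. For $\theta=(\sqrt2,-1)$ we have $\mathcal W_\theta=0$ and $E(\theta)=\mathbb R_{>0}\theta$.* A module in $\mathcal W_\theta$ of dimension vector $(a,b)$ has $\sqrt2a-b=0$, so $a=b=0$. Now suppose $\eta\in E(\theta)$ is not a positive multiple of $\theta$. If $\eta\in\mathbb R_{\le0}\theta$, closure under addition and positive scalars gives $0\in E(\theta)$, so $E(\theta)=\{0\}$, which is false. Otherwise $\eta,\theta$ are independent, and $\theta+u\eta\in E(\theta)$ for all $u>0$. For small $u$ the directions of these vectors fill an interval next to that of $\theta$, so some positive multiple of one of them is $(b,-a)$ with $a,b$ positive integers and $b/a$ as close to $\sqrt2$ as we like. Since $\rho^2-3\rho+1=3-3\sqrt2<0$ at $\rho=\sqrt2$, we may assume $a^2+b^2\le3ab$. Then $\theta'=(b,-a)\in E(\theta)$, so $\mathcal W_{\theta'}=\mathcal W_\theta=0$, contradicting Claim 1.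

*Claim 3. For this $\theta$, the heart $\mathcal H$ is not a length category.* Suppose it were. Then $K_0(\mathcal H)\cong\mathbb Z^2$ would be free on the simple objects, so there would be two of them, and $D$ would be the two-dimensional cone on the two multiplicity functionals. But $\mathcal W_\theta=0$, so Lemma 3 gives $D=\overline E=\mathbb R_{\ge0}\theta$, which is one-dimensional.

By Lemma 5, $\theta(X)>0$ for all nonzero $X\in\mathcal H$, so dividing out $\mathcal W_\theta$ changes nothing here. Moreover these values come arbitrarily close to $0$: if they were all at least $\delta>0$, chains in $X$ would have length at most $\theta(X)/\delta$. So in general there need not be simple objects from which the generators of $D$ could be read off.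

## 8. The minimum of two additive functions

What can replace the simples? In a length category with finitely many simples $T_1,\dots,T_m$, the cone of non-negative additive functions is an orthant, and in an orthant any two elements have a coordinatewise minimum. The lattice structure can be described without mentioning simples, and it is strong enough to force the cone to be simplicial.

The pointwise minimum $X\mapsto\min\{\lambda(X),\mu(X)\}$ is not the right function, as it need not be additive: for $\operatorname{mod}(k\times k)$ with $\lambda=(1,0)$, $\mu=(0,1)$ it is $0$ on $S_1$ and on $S_2$ and $1$ on $S_1\oplus S_2$. The coordinatewise minimum in a length category is instead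
$$X\mapsto\sum_i(\text{multiplicity of }T_i\text{ in }X)\cdot\min\{\lambda(T_i),\mu(T_i)\},$$
the sum of minima over the factors of a composition series. Because $\min\{a+a',b+b'\}\ge\min\{a,b\}+\min\{a',b'\}$, refining a filtration can only lower such a sum, so this is the least sum over all finite filtrations. In that form we can define it without composition series: we take an infimum over all filtrations.

For $\rho,\rho'\in V$ write $\rho\le\rho'$ if $\rho'-\rho\in D$, that is, by (1), if $\rho(X)\le\rho'(X)$ for all $X\in\mathcal H$. Since $D$ is a pointed convex cone, this is a partial order compatible with addition. We return to an arbitrary $E$ and $\theta\in E$, with no integrality.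

**Step 6: greatest lower bounds exist.**

**Lemma 6.** Any $\lambda,\mu\in D$ have an element $\lambda\wedge\mu\in D$ such that $\lambda\wedge\mu\le\lambda$, $\lambda\wedge\mu\le\mu$, and every $\rho\in V$ with $\rho\le\lambda$, $\rho\le\mu$ satisfies $\rho\le\lambda\wedge\mu$.

*Proof.* For $X\in\mathcal H$ define
$$\nu(X)=\inf\sum_k\min\{\lambda(X_k/X_{k-1}),\mu(X_k/X_{k-1})\},$$
the infimum over all finite filtrations $0=X_0\subset X_1\subset\dots\subset X_m=X$ in $\mathcal H$. All terms are $\ge0$ by (1), so $\nu(X)$ is a well-defined number $\ge0$.

*$\nu$ is additive.* Let $0\to Y\to X\to Z\to0$ be exact in $\mathcal H$. Given filtrations of $Y$ and $Z$, follow the filtration of $Y$ by the preimages in $X$ of the filtration of $Z$. This is a filtration of $X$ whose subquotients are those of the two given ones, so $\nu(X)$ is at most the sum of the two sums. Taking infima, $\nu(X)\le\nu(Y)+\nu(Z)$.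

Conversely let $X_\bullet$ be a filtration of $X$. Put $Y_k=Y\cap X_k$ and let $Z_k$ be the image of $X_k$ in $Z$. The rows $0\to Y_k\to X_k\to Z_k\to0$ are exact, and row $k-1$ is contained termwise in row $k$, so the $3\times3$ lemma gives exact sequences
$$0\to Y_k/Y_{k-1}\to X_k/X_{k-1}\to Z_k/Z_{k-1}\to0 .$$
Put $a=\lambda(Y_k/Y_{k-1})$, $a'=\lambda(Z_k/Z_{k-1})$, $b=\mu(Y_k/Y_{k-1})$, $b'=\mu(Z_k/Z_{k-1})$. By additivity of $\lambda$ and $\mu$, the $k$-th term for $X_\bullet$ is $\min\{a+a',b+b'\}\ge\min\{a,b\}+\min\{a',b'\}$. Summing over $k$, the sum for $X_\bullet$ is at least the sum for $Y_\bullet$ plus the sum for $Z_\bullet$, hence at least $\nu(Y)+\nu(Z)$. So $\nu(X)\ge\nu(Y)+\nu(Z)$.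

*$\nu$ is the greatest lower bound.* By Lemma 4 the additive function $\nu$ is an element of $V$, and by (1) it lies in $D$. The trivial filtration $0\subset X$ gives $\nu(X)\le\min\{\lambda(X),\mu(X)\}$, so $\nu\le\lambda$ and $\nu\le\mu$. If $\rho\le\lambda$ and $\rho\le\mu$, then for every filtration
$$\rho(X)=\sum_k\rho(X_k/X_{k-1})\le\sum_k\min\{\lambda(X_k/X_{k-1}),\mu(X_k/X_{k-1})\},$$
so $\rho(X)\le\nu(X)$. Put $\lambda\wedge\mu=\nu$. $\square$

**Step 7: decompose an element below a sum.** This converts minima into a statement about sums, the form in which extremal rays can use it.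

**Lemma 7 (Riesz decomposition).** If $x_1,\dots,x_m,z\in D$ and $z\le x_1+\dots+x_m$, then $z=z_1+\dots+z_m$ with $0\le z_i\le x_i$.

*Proof.* First let $m=2$, $z\le x+y$ with $x,y\in D$. Put $z_1=z\wedge x\in D$ and $z_2=z-z_1$. Then $z_1\le x$, and $z_2\ge0$ because $z_1\le z$. Now $z-y\le z$ since $y\in D$, and $z-y\le x$ by hypothesis. So Lemma 6 with $\rho=z-y$ gives $z-y\le z_1$, that is, $z_2\le y$.

For $m=1$ there is nothing to prove. For $m>2$, apply the case $m=2$ to $x=x_1$, $y=x_2+\dots+x_m$, and then induction to $z_2\le x_2+\dots+x_m$. $\square$

**Step 8: the extremal rays are independent.**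

**Lemma 8.** $D$ is a simplicial cone.

*Proof.* $D$ is closed, convex and pointed, so it is generated by its extremal rays. We show that vectors $e_i\in D$ spanning pairwise distinct extremal rays are linearly independent. Then there are at most $n$ extremal rays, and $D$ is generated by finitely many independent vectors.

Separating positive and negative coefficients, a nontrivial linear relation reads
$$\sum_{i\in I}a_ie_i=\sum_{j\in J}b_je_j,\qquad a_i,b_j>0,$$
with $I,J$ finite and disjoint, not both empty. Neither is empty: if $J=\emptyset$ and $i\in I$, then $-a_ie_i$ is a sum of elements of $D$, so $a_ie_i\in D\cap(-D)=\{0\}$, a contradiction; similarly for $I$.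

Fix $j\in J$. The other terms on the right lie in $D$, so $b_je_j\le\sum_{i\in I}a_ie_i$. By Lemma 7, $b_je_j=\sum_{i\in I}z_i$ with $0\le z_i\le a_ie_i$. As $e_i$ spans an extremal ray, $z_i\in\mathbb R_{\ge0}e_i$. Also $z_i\le b_je_j$, because the remaining summands are in $D$; as $e_j$ spans an extremal ray, $z_i\in\mathbb R_{\ge0}e_j$. The rays of $e_i$ and $e_j$ are distinct, so $z_i=0$. This holds for all $i\in I$, so $b_je_j=0$, a contradiction. $\square$

In Example 6, $D$ is the single ray $\mathbb R_{\ge0}\theta$, although $K_0(\mathcal H)$ has rank $2$: the lemma finds the generators of $D$ where there is no basis of simple objects.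

## 9. From $D$ to $\overline E$ and $E$

**Proof of Theorem A.** Let $D=\operatorname{cone}(e_1,\dots,e_m)$ with $e_1,\dots,e_m$ linearly independent, by Lemma 8.

**Step A1: $\overline E$ is a face of $D$.** For $M\in\mathcal W_\theta\subset\overline{\mathcal T}_\theta$ all $e_i(M)$ are $\ge0$. So for $c_i\ge0$, the element $\sum c_ie_i$ vanishes on $M$ if and only if $c_i=0$ whenever $e_i(M)>0$. By Lemma 3,
$$\overline E=\operatorname{cone}(e_i:e_i(M)=0\text{ for all }M\in\mathcal W_\theta).$$
This is a simplicial cone. Renumber so that $\overline E=\operatorname{cone}(e_1,\dots,e_r)$.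

**Step A2: membership in $E$ depends only on the support.** For $\eta=\sum_{i\le r}c_ie_i\in\overline E$ let $\operatorname{supp}\eta=\{i:c_i>0\}$. Such an $\eta$ satisfies (i), in particular $\eta\ge0$ on $\mathcal T_\theta$ and $\eta\le0$ on $\mathcal F_\theta$. So by Lemma 2, $\eta\in E$ if and only if $\eta(M)\ne0$ for all nonzero $M$ in $\mathcal T_\theta$ or in $\mathcal F_\theta$. On such an $M$ all the numbers $e_i(M)$ have the same sign: they are $\ge0$ if $M\in\mathcal T_\theta$ and $\le0$ if $M\in\mathcal F_\theta$. No cancellation can occur, so
$$\eta(M)\ne0\iff e_i(M)\ne0\text{ for some }i\in\operatorname{supp}\eta .$$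
The right-hand side depends only on $\operatorname{supp}\eta$, and stays true if the support grows. Let $\mathcal S$ be the set of supports of elements of $E$. Then $\mathcal S$ is upward closed, and $E=\{\sum c_ie_i:c_i\ge0,\ \{i:c_i>0\}\in\mathcal S\}$.

**Step A3: openness.** Let $\eta\in E$. The coordinates $c_1,\dots,c_r$ are continuous on $\overline E$, so every $\eta'\in\overline E$ close enough to $\eta$ has $\operatorname{supp}\eta'\supset\operatorname{supp}\eta$, hence $\operatorname{supp}\eta'\in\mathcal S$ and $\eta'\in E$. So $E$ is open in $\overline E$. $\blacksquare$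

**Remark.** Theorem A says that $E$ is a relatively open union of relative interiors of faces of $\overline E$. It does not say that $E$ is the relative interior of $\overline E$; for classes containing an element of $K_0(\operatorname{proj}A)$, Theorem B does. For classes without rational points, that equality is not claimed.

## 10. Faces and intersections of closures

**Proof of Theorem C (1).** Let $\eta\in\overline{E(\theta)}$.

**Step C1: $\overline{E(\eta)}\subset\overline{E(\theta)}$.** By Lemma 2, $\eta\ge0$ on $\overline{\mathcal T}_\theta$ and $\eta\le0$ on $\overline{\mathcal F}_\theta$. As $\overline{\mathcal T}_\theta$ is closed under factors and $\overline{\mathcal F}_\theta$ under submodules,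
$$\overline{\mathcal T}_\theta\subset\overline{\mathcal T}_\eta,\qquad\overline{\mathcal F}_\theta\subset\overline{\mathcal F}_\eta.\tag{3}$$
By Lemma 2 applied to $E(\eta)$, the elements of $\overline{E(\eta)}$ are those that are $\ge0$ on $\overline{\mathcal T}_\eta$ and $\le0$ on $\overline{\mathcal F}_\eta$. By (3) they lie in $\overline{E(\theta)}$.

**Step C2: the face property.** Let $\zeta=\zeta_1+\zeta_2\in\overline{E(\eta)}$ with $\zeta_1,\zeta_2\in\overline{E(\theta)}$. We must show $\zeta_i\in\overline{E(\eta)}$, and by Lemma 2 this means checking signs on $\overline{\mathcal T}_\eta$ and $\overline{\mathcal F}_\eta$. Note that $\zeta$ vanishes on $\mathcal W_\eta$.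

Let $M\in\overline{\mathcal T}_\eta$, and take $0\to M'\to M\to M''\to0$ with $M'\in\overline{\mathcal T}_\theta$, $M''\in\mathcal F_\theta$. Then $M''\in\mathcal F_\theta\subset\overline{\mathcal F}_\theta\subset\overline{\mathcal F}_\eta$ by (3), and $M''\in\overline{\mathcal T}_\eta$ as a factor of $M$. So $M''\in\mathcal W_\eta$ and $\zeta_1(M'')+\zeta_2(M'')=\zeta(M'')=0$. Both summands are $\le0$, because $M''\in\overline{\mathcal F}_\theta$ and $\zeta_i\in\overline{E(\theta)}$; so both vanish, and $\zeta_i(M)=\zeta_i(M')\ge0$.

Let $M\in\overline{\mathcal F}_\eta$, and take the canonical sequence of the other torsion pair, $0\to M'\to M\to M''\to0$ with $M'\in\mathcal T_\theta$, $M''\in\overline{\mathcal F}_\theta$. Then $M'\in\mathcal T_\theta\subset\overline{\mathcal T}_\theta\subset\overline{\mathcal T}_\eta$, and $M'\in\overline{\mathcal F}_\eta$ as a submodule of $M$. So $M'\in\mathcal W_\eta$ and $\zeta_1(M')+\zeta_2(M')=0$. Both summands are $\ge0$, so both vanish, and $\zeta_i(M)=\zeta_i(M'')\le0$.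

Hence $\zeta_1,\zeta_2\in\overline{E(\eta)}$, and $\overline{E(\eta)}$ is a face of $\overline{E(\theta)}$.

**A fact about faces.** *Let $C$ be a convex cone, $F$ a face of $C$, and $G\subset C$ a convex cone with a relative interior point $\eta\in F$. Then $G\subset F$.* Indeed, for $g\in G$ there is $\varepsilon>0$ with $\eta+\varepsilon(\eta-g)\in G$. Then $(1+\varepsilon)\eta=\varepsilon g+\big(\eta+\varepsilon(\eta-g)\big)$ is a sum of two elements of $C$ lying in $F$, so $\varepsilon g\in F$ and $g\in F$. Consequently two faces of $C$ whose relative interiors meet coincide.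

**Proof of Theorem C (2).** Let $G=\overline{E_1}\cap\overline{E_2}$, a closed convex cone, and choose $\eta$ in its relative interior. Since $\eta\in\overline{E_1}$ and $\eta\in\overline{E_2}$, part (1) shows that $\overline{E(\eta)}$ is a face of both closures. In particular $\overline{E(\eta)}\subset G$. Conversely $\overline{E(\eta)}$ is a face of $\overline{E_1}$ containing the relative interior point $\eta$ of $G\subset\overline{E_1}$, so $G\subset\overline{E(\eta)}$ by the fact above. Hence $G=\overline{E(\eta)}$.

**Proof of Theorem C (3).** Let $E$ contain an element of $K_0(\operatorname{proj}A)$. By Theorem B, $\overline E=\operatorname{cone}(e_1,\dots,e_r)$ with independent $e_i$ taking integer values on $K_0(\operatorname{mod}A)$. The coefficient of $e_i$ at $[P_j]$ is $e_i(S_j)/\dim\operatorname{End}(S_j)$, so the $e_i$ are rational vectors. A face $G$ of $\overline E$ is $\operatorname{cone}(e_i:i\in I)$ for some $I$, and a suitable positive multiple $\eta$ of $\sum_{i\in I}e_i$ lies in $K_0(\operatorname{proj}A)$ and in the relative interior of $G$.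

By Theorem B applied to $E(\eta)$, the class $E(\eta)$ is the relative interior of $\overline{E(\eta)}$. By part (1), $\overline{E(\eta)}$ is a face of $\overline E$. The faces $G$ and $\overline{E(\eta)}$ of $\overline E$ both have $\eta$ in their relative interior, so they coincide. Hence $E(\eta)$ is the relative interior of $G$. $\blacksquare$

**Example 7.** For the algebra $1\to2$, let $E$ be the sector between $(1,0)$ and $(1,-1)$. The faces of $\overline E$ are $\overline E$, the two closed boundary rays and $\{0\}$. Their relative interiors are the sector, the two open rays and the origin, which are four of the eleven classes in Example 2. The neighboring sector between $(1,-1)$ and $(0,-1)$ meets $\overline E$, after closing, in $\mathbb R_{\ge0}(1,-1)$, the closure of the class of $(1,-1)$.
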